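# Three translates of a triple: the maximum size of $C_3[3]$-sets in $[n]$

Throughout, $[n]=\{1,2,\dots,n\}$ and $y_+=\max(y,0)$. All $o(1)$ and $O(\cdot)$ terms are as $n\to\infty$.

## 1. Triples and their translates in a finite abelian group

**Definition.** Let $\Gamma$ be an abelian group and $g\ge h\ge 2$ integers. A set $A\subset\Gamma$ is a *$C_h[g]$-set* if for any $X\subset\Gamma$ with $|X|=h$ and any set $\{k_1,\dots,k_g\}\subset\Gamma$ of $g$ distinct elements, at least one of the translates $X+k_i=\{x+k_i:x\in X\}$ is not contained in $A$.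

Since $X+k_i\subset A$ for all $i$ means exactly that $X\subset\bigcap_i(A-k_i)$, the definition can be read as a statement about intersections:
$$A\text{ is a }C_h[g]\text{-set}\iff \Big|\bigcap_{i=1}^{g}(A-k_i)\Big|\le h-1\ \text{ for all distinct }k_1,\dots,k_g\in\Gamma. \tag{1}$$

Two small examples. For $h=g=2$ and $\Gamma=\mathbb Z$, a violation means $x+k_1,\,x'+k_1,\,x+k_2,\,x'+k_2\in A$ with $x\ne x'$ and $k_1\ne k_2$. This says that the nonzero difference $x-x'$ is represented twice in $A$, so $C_2[2]$-sets are the sets whose nonzero differences are all distinct. For $h=g=3$, the set $A=\mathbb Z_5\setminus\{0\}$ is a $C_3[3]$-set in $\mathbb Z_5$: three distinct translates of $A$ miss one point each, and three different points in total, so they share exactly two points, and (1) holds. The whole group $\mathbb Z_5$ is not a $C_3[3]$-set.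

How large can a $C_3[3]$-set be in a finite abelian group? Here is the answer we shall reach.

**Theorem 1 (finite groups).** (a) A $C_3[3]$-set in a finite abelian group of order $N\ge2$ has size at most $N^{2/3}+2N^{1/3}+1$. (b) If $N=(q-1)(q^2+1)$ with $q$ a prime power, then $\mathbb Z_N$ contains a $C_3[3]$-set of size $q^2$, so the maximum size lies in $[q^2,\,q^2+2q+1]$.

Part (a) is the easy case of today's subject, and we prove it now. Part (b) waits until Section 6. One convexity lemma serves all the upper bounds in these notes.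

**Lemma A.** Let $h\ge2$ and $M\ge 1$ be integers, let $r_1,\dots,r_M\ge0$ be integers, and let $S$ be a real number with $S\le\sum_i r_i$. Then
$$\sum_{i=1}^M\binom{r_i}{h}\ \ge\ \frac{M}{h!}\Big(\frac SM-h+1\Big)_+^h. \tag{2}$$

*Proof.* For an integer $r\ge h$ we have $h!\binom rh=r(r-1)\cdots(r-h+1)\ge(r-h+1)^h$. For $0\le r<h$ both $\binom rh$ and $(r-h+1)_+^h$ are $0$. So $\binom rh\ge\varphi(r)/h!$ with $\varphi(x)=(x-h+1)_+^h$. The function $\varphi$ is convex and nondecreasing, because $x\mapsto(x-h+1)_+$ is convex, nondecreasing and nonnegative, and $t\mapsto t^h$ is convex and nondecreasing on $[0,\infty)$. By Jensen's inequality $\sum_i\varphi(r_i)\ge M\varphi\big(\frac1M\sum_i r_i\big)\ge M\varphi(S/M)$. $\square$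

**Proof of Theorem 1(a).** Let $A\subset\Gamma$ be a $C_3[3]$-set with $|\Gamma|=N$ and $k=|A|$. If $k\le N^{2/3}$ there is nothing to prove, so assume $k>N^{2/3}$. We count pairs ($3$-subset $T$ of $A$, nonzero shift $z$) with $T+z\subset A$ in two ways.

For $z\neq0$ let $r(z)=\#\{a\in A:a+z\in A\}$. Every ordered pair of distinct elements of $A$ has exactly one difference, so $\sum_{z\ne0}r(z)=k(k-1)$. The number of pairs $(T,z)$ is $\sum_{z\ne0}\binom{r(z)}3$.

On the other side, fix a $3$-set $T\subset A$. Already $T+0\subset A$. If two distinct nonzero shifts $z,z'$ also gave $T+z,T+z'\subset A$, we would have three translates of $T$ in $A$, by the distinct elements $0,z,z'$. So at most one $z\ne0$ works, and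
$$\sum_{z\ne0}\binom{r(z)}3\le\binom k3\le\frac{k^3}6 .$$
With $M=N-1\ge1$, Lemma A gives $M\big(\frac{k(k-1)}M-2\big)_+^3\le k^3$. Hence $\frac{k(k-1)}M\le2+kM^{-1/3}$, and multiplying by $M/k$,
$$k\le1+M^{2/3}+\frac{2M}k\le 1+N^{2/3}+2N^{1/3},$$
where the last step uses $k>N^{2/3}$. Finally, if $N=(q-1)(q^2+1)=q^3-(q^2-q+1)<q^3$, the bound is at most $q^2+2q+1$, which is the upper end of the interval in (b). $\blacksquare$

Notice where the constant $1$ in front of $N^{2/3}$ comes from. A triple may have two translates inside $A$, but $T$ is itself one of them, so only one further shift is available.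

## 2. What changes in an interval

Now let $\Gamma=\mathbb Z$, and let $F(n)$ be the maximum size of a $C_3[3]$-set contained in $[n]$. The problem, from Xing Peng, Rafael Tesoro and Craig Timmons, "Bounds for generalized Sidon sets", arXiv:1311.2985 (2013), is to find the constant $c$ with $F(n)=(c+o(1))n^{2/3}$. The known bounds are as follows: every $C_h[g]$-set $A\subset[n]$ satisfies $|A|\le(g-1)^{1/h}n^{1-1/h}+O(n^{1/2-1/(2h)})$, and for every $n\ge 1$ there is a $C_3[3]$-set in $[n]$ with at least $(4^{-2/3}+o(1))n^{2/3}$ elements. Hence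
$$(4^{-2/3}+o(1))\,n^{2/3}\le F(n)\le(2^{1/3}+o(1))\,n^{2/3}. \tag{3}$$

First, some values by hand. Let $X=\{x_1<x_2<x_3\}$ and $K=\{k_1<k_2<k_3\}$ be sets of integers. The five elements
$$x_1+k_1<x_2+k_1<x_2+k_2<x_2+k_3<x_3+k_3$$
of $X+K$ are distinct, so any set containing three translates of a triple has at least $5$ elements. Hence $F(n)=n$ for $n\le4$. If $|X+K|=5$, the chains
$$x_1+k_1<x_1+k_2<x_1+k_3<x_2+k_3<x_3+k_3,\qquad x_1+k_1<x_2+k_1<x_3+k_1<x_3+k_2<x_3+k_3$$
list the same five numbers. Comparing third entries gives $x_1+k_3=x_2+k_2=x_3+k_1$, and comparing second entries gives $x_1+k_2=x_2+k_1$. So $x_2-x_1=k_2-k_1=k_3-k_2=x_3-x_2$, and $X+K$ is a $5$-term arithmetic progression. Thus a $5$-element set of integers is a $C_3[3]$-set unless it is an arithmetic progression. So $F(5)=4$, and $F(6)=5$: the set $\{1,2,3,4,6\}$ works, while $[6]\supset[5]=\{1,2,3\}+\{0,1,2\}$.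

Here is the answer for large $n$.

**Theorem 2 (intervals).** For all $n\ge2$, $F(n)\le n^{2/3}+11\,n^{1/2}$. For every prime power $q$ with $(q-1)(q^2+1)\le n$, $F(n)\ge q^2$. Hence $F(n)=(1+o(1))\,n^{2/3}$, that is, $c=1$, and more precisely
$$n^{2/3}-2n^{61/120}\le F(n)\le n^{2/3}+11n^{1/2}\qquad(n\text{ large}).$$

What happens to the argument of Section 1 when $A\subset[n]$?

**Repeating it verbatim.** The shifts $z$ now range over $0<|z|<n$, which is $M=2(n-1)$ values, and the same inequality reads $k\le1+M^{2/3}+2M/k$. The constant becomes $2^{2/3}$, worse than (3). The number of possible shifts is twice the length of the interval.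

**Using a short window.** One can bring the number of shifts down to about $n$ by looking at $A$ through a window $[m]$ with $m$ much smaller than $n$. Let $V=\{2,\dots,n+m\}$ and $r(v)=\#\{u\in[m]:v-u\in A\}$. Each $u\in[m]$ has exactly $k$ values $v\in V$ with $v-u\in A$, namely $v=u+a$ with $a\in A$. So $\sum_{v\in V}r(v)=mk$. A $3$-set $T\subset[m]$ has at most two $v$ with $v-T\subset A$, since these are translates $X+v$ of $X=-T$. Therefore $\sum_v\binom{r(v)}3\le2\binom m3\le\frac{2m^3}6$, and Lemma A gives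
$$k\le2^{1/3}|V|^{2/3}+\frac{2|V|}m .$$
With $m=\lceil n^{2/3}\rceil$ and $|V|\le n+m\le 2n$, the right side is $2^{1/3}n^{2/3}+O(n^{1/3})$. This is the upper bound in (3).

Here the argument stops, and the reason is visible: the factor $2$ in $2\binom m3$. A general triple $T\subset[m]$ is allowed two translates in $A$. In Section 1 the triples were taken from $A$, so that one of the two had been used up before we started counting. The verbatim argument has this anchor but too many shifts; the window has the right number of shifts but no anchor. We want both.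

## 3. A window cut out by $A$ itself: $F(n)\le n^{2/3}+11n^{1/2}$

The way out is to count triples not in all of $[m]$ but in a set $D=\{u\in[m]:v_0-u\in A\}$, for one well-chosen $v_0$. This is a reflected piece of $A$ lying inside a short window. Every triple $T\subset D$ has the translate $v_0-T\subset A$ spent in advance. The price is that $D$ is thinner than $[m]$: its size is about $mn^{-1/3}$. Lemma A then costs an error of order $n/d\approx n^{4/3}/m$, while the window length costs an error of order $mn^{-1/3}$. The two balance at $m=n^{5/6}$.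

Let $n\ge2$, let $A\subset[n]$ be a $C_3[3]$-set and $k=|A|$. If $k\le n^{2/3}$ we are done, so assume $k>n^{2/3}$. Let $m=\lceil n^{5/6}\rceil$, so $m\le n$ and $m\le2n^{5/6}$, and let $V=\{2,\dots,n+m\}$.

**Step 1: choosing the anchor $v_0$.** The purpose is to make $D$ as large as the average allows. As above, $\sum_{v\in V}\#\{u\in[m]:v-u\in A\}=mk$, and $|V|=n+m-1$. Hence some $v_0\in V$ has
$$D=\{u\in[m]:v_0-u\in A\},\qquad d:=|D|\ge\frac{mk}{n+m}>0. \tag{4}$$

**Step 2: counting triples of $D$.** The purpose is to get the constant $1$ in place of $2$. For $v\in V\setminus\{v_0\}$ put $r(v)=\#\{u\in D:v-u\in A\}$. Each $u\in D$ has $k$ values $v\in V$ with $v-u\in A$, and $v_0$ is one of them, so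
$$\sum_{v\ne v_0}r(v)=d(k-1).$$
Let $T\subset D$ with $|T|=3$. We have $v_0-T\subset A$. If two distinct $v,v'\in V\setminus\{v_0\}$ satisfied $v-T,\,v'-T\subset A$, then $X=-T$ would have three translates in $A$, by $v_0,v,v'$. So at most one $v\ne v_0$ works for each $T$, and
$$\sum_{v\ne v_0}\binom{r(v)}3\le\binom d3\le\frac{d^3}6. \tag{5}$$

**Step 3: convexity.** The purpose is to turn (5) into a bound for $k$. Let $M=|V\setminus\{v_0\}|=n+m-2\ge1$. Lemma A and (5) give $M\big(\frac{d(k-1)}M-2\big)_+^3\le d^3$, so $\frac{d(k-1)}M\le2+dM^{-1/3}$. Multiplying by $M/d$ and using (4),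
$$k\le1+M^{2/3}+\frac{2M}d\le1+(n+m)^{2/3}+\frac{2(n+m)^2}{mk}.$$

**Step 4: the error terms.** The purpose is to check the number $11$. Since $t\mapsto t^{2/3}$ is concave, it lies below its tangent line at $n$, so $(n+m)^{2/3}\le n^{2/3}+\frac23mn^{-1/3}\le n^{2/3}+\frac43n^{1/2}$. Since $n+m\le2n$, $m\ge n^{5/6}$ and $k>n^{2/3}$,
$$\frac{2(n+m)^2}{mk}\le\frac{8n^2}{n^{5/6}n^{2/3}}=8n^{1/2}.$$
Altogether $k\le n^{2/3}+\frac{28}3n^{1/2}+1\le n^{2/3}+11n^{1/2}$. This proves the upper bound in Theorem 2. $\blacksquare$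

## 4. A line-free quadric in $\mathbb F_p^3$, and the price of digits

For the lower bound we want, by (1), a set such that any three of its translates share at most two points. A line meets a quadric in at most two points unless it lies in the quadric, which suggests looking for quadrics that contain no line. Let us try this in the additive group $\mathbb F_p^3$, with $p$ an odd prime.

Let $W=\mathbb F_{p^2}\times\mathbb F_p$, a $3$-dimensional space over $\mathbb F_p$. Put $G(u,z)=u^{p+1}+z^2$ and $S=\{(u,z)\in W:G(u,z)=1\}$.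

*Size.* The norm $u\mapsto u^{p+1}$ takes each nonzero value of $\mathbb F_p$ exactly $p+1$ times and the value $0$ once. The $p-2$ values of $z$ with $z^2\ne1$ give $p+1$ points each, and $z=\pm1$ gives one point each. So $|S|=(p-2)(p+1)+2=p^2-p$.

*No line lies in $S$.* Suppose $(u_0+tu_1,\,z_0+tz_1)\in S$ for all $t\in\mathbb F_p$, with $(u_1,z_1)\ne(0,0)$. The polynomial $G(u_0+tu_1,z_0+tz_1)-1$ has degree at most $2$ in $t$ and $p\ge3$ zeros, so its coefficients vanish:
$$u_1^{p+1}+z_1^2=0,\qquad u_0u_1^p+u_0^pu_1+2z_0z_1=0,\qquad u_0^{p+1}+z_0^2=1.$$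
If $z_1=0$ then $u_1=0$, which is excluded. So we may reparametrize the line to have $z_0=0$ and $z_1=1$. Put $e=u_0u_1^p$. The middle equation says $e+e^p=0$, and the other two say $e^{p+1}=u_0^{p+1}u_1^{p+1}=-1$. Hence $e^2=-e^{p+1}=1$, so $e=\pm1$ and $e+e^p=\pm2\neq0$, a contradiction.

*$S$ is a $C_3[3]$-set in $W$.* Let $\kappa_1,\kappa_2,\kappa_3\in W$ be distinct, and let $x$ satisfy $x+\kappa_i\in S$ for all $i$. Write $G(x+y)=G(x)+\beta(x,y)+G(y)$, where
$$\beta\big((u,z),(u',z')\big)=uu'^p+u^pu'+2zz'$$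
is bilinear. It is nondegenerate: pairing $(u,z)$ with $(0,1)$ gives $2z$, and pairing it with all $(u',0)$ gives all traces $uu'^p+(uu'^p)^p$, which are not all zero if $u\ne0$.

- If $\kappa_2-\kappa_1$ and $\kappa_3-\kappa_1$ are independent, subtracting the three equations $G(x+\kappa_i)=1$ gives the two independent linear conditions $\beta(x,\kappa_i-\kappa_1)=G(\kappa_1)-G(\kappa_i)$, $i=2,3$. So $x+\kappa_1$ lies on a fixed line. On it $G-1$ is a polynomial of degree at most $2$, and three zeros would put the line inside $S$. So there are at most two such $x$.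
- If $\kappa_2-\kappa_1$ and $\kappa_3-\kappa_1$ are dependent, then $\kappa_i-\kappa_1=t_iv$ with $v\ne0$ and distinct $t_i$. The polynomial $G(x+\kappa_1+tv)-1$ in $t$ has the three zeros $t_i$, so the line through $x+\kappa_1$ in direction $v$ lies in $S$, which is impossible. There is no such $x$.

So in the group $\mathbb F_p^3$, of order $p^3$, we have a $C_3[3]$-set of size $p^2-p$, which has the right constant $1$. Now carry it to $\mathbb Z$. Choose a basis, write elements of $W$ as triples of digits in $\{0,\dots,p-1\}$, and let $\psi(a,b,c)=1+a+2p\,b+4p^2c$. If $X+k_i\subset\psi(S)$ for $i=1,2,3$, write $x+k_i=\psi(s_i(x))$. For fixed $i\neq j$ and $x,x'\in X$, the integer vectors $s_i(x)-s_j(x)$ and $s_i(x')-s_j(x')$ have the same value $\alpha+2p\beta'+4p^2\gamma=k_i-k_j$, and their coordinates differ by at most $2p-2<2p$. Reducing modulo $2p$ shows that the first coordinates agree, and then the second and third. So $s_i(x)-s_j(x)$ does not depend on $x$. It is nonzero modulo $p$, since its coordinates lie strictly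 between $-p$ and $p$ and its value is $k_i-k_j\ne0$. Moreover, the three elements $s_1(x)$, $x\in X$, are distinct. So $S$ would contain three translates of a triple, a contradiction. Hence $\psi(S)$ is a $C_3[3]$-set. Its largest element is at most $1+(p-1)(1+2p+4p^2)=4p^3-2p^2-p\le4p^3$.

This is where the attempt stops: a set of size $(1+o(1))p^2$ sits in $[4p^3]$, which is the constant $4^{-2/3}$ of (3). The geometry lost nothing. The factor $4$ was paid for carrying the group $\mathbb F_p^3$, which is not cyclic, into the integers: two digits had to be doubled. A $C_3[3]$-set in a *cyclic* group of order $N$ can simply be read in $[N]$ (we check this in Section 7). So we look for a cyclic group of order close to $q^3$, in which three translates of some set still meet in a line intersected with a line-free quadric.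

## 5. A cyclic group that is a quadric cone

The group will be multiplicative. In the field $L=\mathbb F_{q^4}$, viewed as a $4$-dimensional space over $\mathbb F_q$, consider the hyperplanes $\{x:\mathrm{Tr}(yx)=1\}$ with $y\in L^*$. Multiplication permutes them, and three of them with independent $y$'s meet in a line. So if a subgroup $H\subset L^*$ happens to be a quadric cone containing no plane, then $A=\{x\in H:\mathrm{Tr}(x)=1\}$ is a natural candidate: its translates are $y^{-1}A=\{x\in H:\mathrm{Tr}(yx)=1\}$.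

Some textbook facts. Let $q$ be a prime power and $E=\mathbb F_q\subset K=\mathbb F_{q^2}\subset L=\mathbb F_{q^4}$. An element $x\in L$ lies in $E$ iff $x^q=x$, and in $K$ iff $x^{q^2}=x$. The group $L^*$ is cyclic of order $q^4-1$. The traces $\mathrm{Tr}_{K/E}(x)=x+x^q$, $\mathrm{Tr}_{L/K}(x)=x+x^{q^2}$ and $\mathrm{Tr}_{L/E}=\mathrm{Tr}_{K/E}\circ\mathrm{Tr}_{L/K}$ are linear over the smaller field and surjective. If $y\ne0$, then $yx$ runs over $L$ as $x$ does, so $x\mapsto\mathrm{Tr}_{L/E}(yx)$ is not the zero functional. A *quadratic form* on an $E$-space is a map $Q$ to $E$ with $Q(ax)=a^2Q(x)$ for $a\in E$ and with $B(x,y)=Q(x+y)-Q(x)-Q(y)$ bilinear. For example, $Q(x_1,x_2)=x_1x_2$ on $E^2$ has $B(x,y)=x_1y_2+x_2y_1$, in every characteristic.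

**Step 1: the group.** The purpose is to define $H$ and see that it is cyclic of order about $q^3$. Put
$$H=\{x\in L^*:x^{q^2+1}\in E^*\}.$$
The map $x\mapsto x^{q^2+1}$ is a homomorphism from $L^*$, cyclic of order $(q^2-1)(q^2+1)$. Its kernel has order $q^2+1$, so its image has order $q^2-1$. The values lie in $K^*$, because $(x^{q^2+1})^{q^2-1}=1$, so the image is $K^*$. Hence $H$, the preimage of $E^*$, is a subgroup of the cyclic group $L^*$, and
$$H\text{ is cyclic of order }N=(q-1)(q^2+1).$$
For $x\in E^*$ we have $x^{q^2+1}=x^2\in E^*$, so $E^*\subset H$.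

**Step 2: the quadric.** The purpose is to exhibit $H\cup\{0\}$ as the zero set of a quadratic form. The value $x^{q^2+1}$ lies in the $2$-dimensional $E$-space $K$, and membership in $E$ is one linear condition on it. To write this condition down, note that $\mathrm{Tr}_{K/E}$ is onto, so its kernel is $1$-dimensional, say $E\delta$ with $\delta\in K^*$ and $\delta^q=-\delta$. Define
$$Q(x)=\mathrm{Tr}_{K/E}\big(\delta x^{q^2+1}\big)\qquad(x\in L).$$
For $a\in E$ we have $a^{q^2+1}=a^2$, so $Q(ax)=a^2Q(x)$. Expanding $(x+y)^{q^2+1}=(x+y)(x^{q^2}+y^{q^2})$,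
$$B(x,y)=\mathrm{Tr}_{K/E}\big(\delta(xy^{q^2}+x^{q^2}y)\big)=\mathrm{Tr}_{L/E}\big(\delta xy^{q^2}\big). \tag{6}$$
The last equality holds because $xy^{q^2}+x^{q^2}y=\mathrm{Tr}_{L/K}(xy^{q^2})$ and $\delta\in K$. Since $y\mapsto y^{q^2}$ is $E$-linear, $B$ is $E$-bilinear, and $Q$ is a quadratic form on the $4$-dimensional space $L$. For $x\ne0$,
$$Q(x)=0\iff\delta x^{q^2+1}\in E\delta\iff x^{q^2+1}\in E^*\iff x\in H. \tag{7}$$

**Step 3: no planes.** The purpose is the analogue of "no line lies in $S$", now for the cone.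

**Claim 1.** $Q$ does not vanish identically on any $2$-dimensional $E$-subspace of $L$.

*Proof.* Suppose $Q$ vanishes on the span of independent $x,y$. By (7), $x,y,x+y\in H$. As $H$ is a group, $z=x/y$ satisfies $z\in H$ and $z+1=(x+y)/y\in H$; and $z\notin E$. So $z^{q^2+1}\in E$ and
$$(z+1)^{q^2+1}=z^{q^2+1}+z+z^{q^2}+1\in E,$$
hence $z+z^{q^2}\in E$. Now $z$ is a root of $T^2-(z+z^{q^2})T+z^{q^2+1}\in E[T]$. Therefore $E(z)$ has $q$ or $q^2$ elements, so $z^{q^2}=z$, that is, $z\in K$. The two relations become $2z\in E$ and $z^2\in E$. If $q$ is odd, the first gives $z\in E$. If $q$ is even, the second gives $z\in E$, because squaring is a bijection of $L$ that maps $E$ onto $E$. Both contradict $z\notin E$. $\square$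

**Step 4: independence inside $H$.** The purpose is to pass from pairwise independence, which the trace will give us, to the linear independence needed to cut out a line.

**Claim 2.** (a) If $y,z\in H$ are linearly independent over $E$, then $B(y,z)\ne0$. (b) Three pairwise independent elements of $H$ are linearly independent over $E$.

*Proof.* (a) For $a,b\in E$, $Q(ay+bz)=a^2Q(y)+b^2Q(z)+ab\,B(y,z)=ab\,B(y,z)$. If $B(y,z)=0$, then $Q$ vanishes on the span of $y,z$, against Claim 1. (b) In a nontrivial linear relation between pairwise independent $x,y,z\in H$, no coefficient can vanish. So $x=ay+bz$ with $a,b\in E^*$, and $0=Q(x)=ab\,B(y,z)$ contradicts (a). $\square$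

## 6. The hyperplane section $\mathrm{Tr}(x)=1$

Put
$$A=\{x\in H:\mathrm{Tr}_{L/E}(x)=1\}.$$

**Step 1: $|A|=q^2$.** The purpose is to count $A$ coset by coset of $E^*$ in $H$; there are $|H/E^*|=q^2+1$ cosets. The point is that $\mathrm{Tr}_{L/E}$ is $B(\cdot,w)$ for an element $w$ of $H$. Put $w=\delta^{-1}$. As $w\in K$, $w^{q^2}=w$, so (6) gives
$$B(x,w)=\mathrm{Tr}_{L/E}(\delta xw)=\mathrm{Tr}_{L/E}(x).$$
Moreover $w^{q^2+1}=w^2=\delta^{-2}$, and $(\delta^2)^q=(-\delta)^2=\delta^2$. So $w^{q^2+1}\in E^*$ and $w\in H$.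

If $x\in H$ is not in $E^*w$, then $x$ and $w$ are independent elements of $H$, and Claim 2(a) gives $\mathrm{Tr}_{L/E}(x)=B(x,w)\ne0$. Since $\mathrm{Tr}_{L/E}(cx)=c\,\mathrm{Tr}_{L/E}(x)$ for $c\in E^*$, exactly one element of the coset $E^*x$ lies in $A$. If $x\in E^*w$, then $\mathrm{Tr}_{L/E}(x)$ is a multiple of $B(w,w)=Q(2w)-2Q(w)=2Q(w)=0$, and the coset contributes nothing. Hence $|A|=(q^2+1)-1=q^2$.

**Step 2: $A$ is a $C_3[3]$-set in the multiplicative group $H$.** The purpose is to run the "line meets quadric" argument. Suppose $x_1,x_2,x_3\in H$ are distinct, $y_1,y_2,y_3\in H$ are distinct, and $y_jx_i\in A$ for all $i,j$.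

If $y_i=\lambda y_j$ with $\lambda\in E$, then $1=\mathrm{Tr}_{L/E}(y_ix_1)=\lambda\,\mathrm{Tr}_{L/E}(y_jx_1)=\lambda$, so $y_i=y_j$ and $i=j$. Thus $y_1,y_2,y_3$ are pairwise independent, and by Claim 2(b) they are linearly independent over $E$. The functionals $x\mapsto\mathrm{Tr}_{L/E}(y_jx)$ are then linearly independent, since $\sum_jc_j\mathrm{Tr}_{L/E}(y_jx)=\mathrm{Tr}_{L/E}\big((\sum_jc_jy_j)x\big)$ is the zero functional only if $\sum_jc_jy_j=0$. Three independent functionals on a $4$-dimensional space take the values $(1,1,1)$ on an affine line: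
$$\ell=\{x\in L:\mathrm{Tr}_{L/E}(y_jx)=1,\ j=1,2,3\}=\{a+tb:t\in E\},\qquad b\ne0 .$$
Clearly $0\notin\ell$, so $a$ is not a multiple of $b$; that is, $a,b$ are linearly independent. The three distinct elements $x_1,x_2,x_3$ lie in $\ell\cap H$, so by (7) the polynomial
$$Q(a+tb)=Q(a)+tB(a,b)+t^2Q(b)$$
in $t$, of degree at most $2$, has three distinct zeros in $E$. Hence $Q(a)=B(a,b)=Q(b)=0$. Then $Q(sa+tb)=s^2Q(a)+stB(a,b)+t^2Q(b)=0$ for all $s,t\in E$, so $Q$ vanishes on the span of $a,b$. This contradicts Claim 1. $\blacksquare$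

Since $H\cong\mathbb Z_N$, this also proves Theorem 1(b).

**Example $q=2$.** Here $N=5$ and $H=\{1,\zeta,\dots,\zeta^4\}$ is the group of fifth roots of unity in $\mathbb F_{16}$. We have $\mathrm{Tr}(1)=4=0$. For a root $\zeta\ne1$, $\mathrm{Tr}(\zeta)=\zeta+\zeta^2+\zeta^4+\zeta^8=\zeta+\zeta^2+\zeta^3+\zeta^4=1$. So $A=H\setminus\{1\}$, the example $\mathbb Z_5\setminus\{0\}$ of Section 1.

**Example $q=3$.** Here $N=20$ and $H$ is the group of $20$th roots of unity in $\mathbb F_{81}$. Modulo $3$,
$$(x^4+x^3-x+1)(x^4-x^3+x+1)=(x^4+1)^2-x^2(x^2-1)^2=x^8-x^6+x^4-x^2+1,$$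
which is the $20$th cyclotomic polynomial. So a root $\theta$ of $x^4+x^3-x+1$ has order $20$, and since $3$ has order $4$ modulo $20$, this quartic is its minimal polynomial. Let $T_j=\mathrm{Tr}(\theta^j)\in\mathbb F_3$. Then $T_0=4=1$; the coefficients give $T_1=-1$ and $T_2=(-1)^2-2\cdot0=1$; and $T_3=T_1=-1$, since $\mathrm{Tr}(x^3)=\mathrm{Tr}(x)$. From $T_{j+4}=-T_{j+3}+T_{j+1}-T_j$ we get
$$(T_0,\dots,T_9)=(1,-1,1,-1,-1,0,1,-1,-1,-1),\qquad T_{j+10}=-T_j,$$
the last because $\theta^{10}=-1$. So $T_j=1$ exactly for $j\in\{0,2,6,11,13,14,17,18,19\}$ modulo $20$. These are $9=q^2$ exponents, and the traces vanish only at $j=5,15$, the coset $E^*w$.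

## 7. Reading the exponents in $[N]$

**Step 1: from $H$ to the integers.** The purpose is to show that no digits need to be doubled. Let $\theta$ generate $H$ and put $A^*=\{a\in[N]:\theta^a\in A\}$, so $|A^*|=q^2$. Suppose $X+k_1,X+k_2,X+k_3\subset A^*$ with $X\subset\mathbb Z$, $|X|=3$ and distinct integers $k_i$. For distinct $x,x'\in X$, the number $x-x'=(x+k_1)-(x'+k_1)$ is a nonzero difference of two elements of $[N]$, so $0<|x-x'|<N$ and $\theta^x\ne\theta^{x'}$. Likewise, for $i\ne j$ and any $x\in X$, $k_i-k_j=(x+k_i)-(x+k_j)$ satisfies $0<|k_i-k_j|<N$, so the $\theta^{k_i}$ are distinct. Since $\theta^x\theta^{k_i}\in A$ for all $x\in X$ and all $i$, this contradicts Section 6. So $A^*$ is a $C_3[3]$-set in $[N]$, and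
$$F(n)\ge q^2\qquad\text{whenever }q\text{ is a prime power with }(q-1)(q^2+1)\le n. \tag{8}$$
For instance, the $q=3$ example gives the $C_3[3]$-set $\{2,6,11,13,14,17,18,19,20\}\subset[20]$.

**Step 2: the asymptotics.** The purpose is to choose $q$. Since $(q-1)(q^2+1)<q^3$, every prime $q\le n^{1/3}$ is admissible in (8). By the prime number theorem the largest such prime is $(1+o(1))n^{1/3}$, so $F(n)\ge(1+o(1))n^{2/3}$. With Section 3, $F(n)=(1+o(1))n^{2/3}$ and $c=1$.

**Step 3: the quantitative form.** The purpose is the error term $2n^{61/120}$. By Baker–Harman–Pintz (*The difference between consecutive primes II*, Proc. London Math. Soc. 83 (2001)), the interval $[x-x^{0.525},x]$ contains a prime for all large $x$. With $x=n^{1/3}$ we get a prime $q$ with $n^{1/3}-n^{0.175}\le q\le n^{1/3}$. Hence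
$$q^2\ge n^{2/3}-2n^{1/3+0.175}=n^{2/3}-2n^{61/120},$$
because $\frac13+\frac7{40}=\frac{61}{120}$. This completes the proof of Theorem 2. $\blacksquare$

## 8. Spending $h-2$ translates in advance: $C_h[g]$-sets

For general $h$ one can anchor more than one translate.

**Theorem 3 (all $g\ge h\ge2$).** Every $C_h[g]$-set $A\subset[n]$ satisfies
$$|A|\le(g-h+1)^{1/h}\,n^{1-1/h}+O_{g,h}\big(n^{1-3/(2h)}\big).$$

How many anchors can this computation afford? With $j$ of them, $D$ has size of order $mn^{-j/h}$ on average, and the correction $n/d$ is then of order $n^{1+j/h}/m$. To be $o(n^{1-1/h})$ it needs $m$ much larger than $n^{(j+1)/h}$. The window must also satisfy $m=o(n)$, so $j\le h-2$, and we take $j=h-2$.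

*Proof.* Let $k=|A|$. If $k<n^{1-1/h}$ the bound holds since $g-h+1\ge1$. If $k<2h$, it holds since the error exponent $1-\frac3{2h}$ is positive. So assume $k\ge n^{1-1/h}$ and $k\ge2h$; in particular $n\ge2h$. Put $m=\lceil n^{1-1/(2h)}\rceil\le n$ and $V=\{2,\dots,n+m\}$.

**Step 1: choosing the anchors.** The purpose is to find $h-2$ shifts shared by many $u\in[m]$. For $V_0\subset V$ with $|V_0|=h-2$ let $D(V_0)=\{u\in[m]:v-u\in A\text{ for all }v\in V_0\}$. Each $u\in[m]$ has exactly $k$ values $v\in V$ with $v-u\in A$, so it lies in $D(V_0)$ for exactly $\binom k{h-2}$ sets $V_0$, and $\sum_{V_0}|D(V_0)|=m\binom k{h-2}$. There are at most $\binom{n+m}{h-2}$ sets $V_0$, so for some $V_0$, with $D=D(V_0)$ and $d=|D|$,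
$$d\ \ge\ m\,\frac{\binom k{h-2}}{\binom{n+m}{h-2}}=m\prod_{i=0}^{h-3}\frac{k-i}{n+m-i}\ \ge\ m\,\frac{(k/2)^{h-2}}{(2n)^{h-2}}\ \ge\ 4^{-(h-2)}\,m\,n^{-(h-2)/h}. \tag{9}$$
Here $k-i\ge k-h\ge k/2$ and $n+m\le 2n$ were used, and then $k\ge n^{1-1/h}$. For $h=2$ we have $V_0=\emptyset$ and $D=[m]$. In all cases $d>0$.

**Step 2: counting $h$-sets of $D$.** The purpose is to replace $g-1$ by $g-h+1$. For $v\in V\setminus V_0$ let $r(v)=\#\{u\in D:v-u\in A\}$. Each $u\in D$ has $k$ good values of $v$, of which $h-2$ form $V_0$, so $\sum_{v\notin V_0}r(v)=d(k-h+2)$. For an $h$-set $T\subset D$, at most $g-1$ values $v$ satisfy $v-T\subset A$, and all $h-2$ elements of $V_0$ are among them. So at most $(g-1)-(h-2)=g-h+1$ values lie outside $V_0$, and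
$$\sum_{v\notin V_0}\binom{r(v)}h\le(g-h+1)\binom dh\le(g-h+1)\frac{d^h}{h!}.$$

**Step 3: convexity and errors.** The purpose is to solve for $k$. Let $M=|V\setminus V_0|=n+m-1-(h-2)$, so $1\le M\le n+m$. Lemma A gives $M\big(\frac{d(k-h+2)}M-h+1\big)_+^h\le(g-h+1)d^h$, hence
$$k-h+2\le(g-h+1)^{1/h}M^{1-1/h}+\frac{(h-1)M}d .$$
By concavity $M^{1-1/h}\le n^{1-1/h}+mn^{-1/h}$, and $mn^{-1/h}\le2n^{1-1/(2h)-1/h}=2n^{1-3/(2h)}$. By (9),
$$\frac Md\le\frac{2n\cdot4^{h-2}n^{(h-2)/h}}m=O\big(n^{1+1-2/h-1+1/(2h)}\big)=O\big(n^{1-3/(2h)}\big).$$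
The constant $h-2$ is absorbed too. $\blacksquare$

For $h=g=3$ the leading constant $(g-h+1)^{1/h}$ equals $1$ and is sharp by Theorem 2. For all $h\ge3$ it is smaller than the constant $(g-1)^{1/h}$ in the known bound quoted in Section 2.

## 9. Near-extremal sets are equidistributed

The upper-bound argument of Section 3 can be run cell by cell on a partition of $[n]$. A set that nearly attains the bound then has no freedom in how it distributes over the cells.

**Theorem 4.** If $A_n\subset[n]$ are $C_3[3]$-sets (along some sequence of $n\to\infty$) with $|A_n|=(1+o(1))n^{2/3}$, then for all fixed $0\le\alpha<\beta\le1$, $s\ge1$ and $c\in\mathbb Z$,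
$$\#\{a\in A_n:\alpha n<a\le\beta n,\ a\equiv c\ (\mathrm{mod}\ s)\}=\Big(\frac{\beta-\alpha}s+o(1)\Big)n^{2/3}.$$

*Proof.* Fix $s$ and breakpoints $0=\alpha_0<\dots<\alpha_t=1$ that include $\alpha$ and $\beta$, and let $\ell_i=\alpha_i-\alpha_{i-1}$. Partition $[n]$ into the cells
$$P=P_{i,c}=\{a\in[n]:\alpha_{i-1}n<a\le\alpha_in,\ a\equiv c\ (\mathrm{mod}\ s)\},\qquad w_P=\ell_i/s>0,\qquad\sum_Pw_P=1 .$$
Let $A=A_n$, $k=|A|$, $A_P=A\cap P$, $m=\lceil n^{5/6}\rceil$ and $V=\{2,\dots,n+m\}$.

**Step 1: an anchored window inside one residue class.** The purpose is to choose $D$ so that the shifts relevant to one cell are confined to about $w_Pn$ values. For $(v,\rho)\in V\times\mathbb Z/s$ consider $\{u\in[m]:u\equiv\rho\ (\mathrm{mod}\ s),\ v-u\in A\}$. The sizes of these sets sum to $mk$, so for some $(v_0,\rho)$ the set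
$$D=\{u\in[m]:u\equiv\rho\ (\mathrm{mod}\ s),\ v_0-u\in A\}$$
has $d=|D|\ge\frac{mk}{s(n+m)}$. As $m\ge n^{5/6}$ and $k=(1+o(1))n^{2/3}$, we get $1/d=O_s(n^{-1/2})$.

**Step 2: counting by cells.** The purpose is to bound the triples of all cells together by $\binom d3$. Put $r_P(v)=\#\{u\in D:v-u\in A_P\}$ and $r(v)=\sum_Pr_P(v)$. Three-subsets inside different blocks of a partition are different, so $\sum_P\binom{r_P(v)}3\le\binom{r(v)}3$. Every triple of $D$ has at most one $v\ne v_0$ with $v-T\subset A$, exactly as in Section 3. Hence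
$$\sum_P\sum_{v\ne v_0}\binom{r_P(v)}3\le\sum_{v\ne v_0}\binom{r(v)}3\le\binom d3\le\frac{d^3}6. \tag{10}$$

**Step 3: convexity in each cell.** The purpose is an inequality in the numbers $|A_P|$ alone. If $P=P_{i,c}$ and $r_P(v)>0$, then $v=u+a$ with $u\in D$ and $a\in P$. So $v$ lies in
$$V_P=\{v\equiv c+\rho\ (\mathrm{mod}\ s):\alpha_{i-1}n<v\le\alpha_in+m\},$$
and $|V_P|\le M_P:=\frac{\ell_in+m}s+1=(w_P+o(1))n$. Each $u\in D$ contributes $|A_P|$ values $v$, at most one of which is $v_0$, so $\sum_{v\ne v_0}r_P(v)\ge d(|A_P|-1)$. There are at most $\lceil M_P\rceil$ values $v\ne v_0$ with $r_P(v)>0$. Padding with zeros, which does not change $\sum\binom{r}{3}$, we apply Lemma A with exactly $\lceil M_P\rceil$ terms and $S=d(|A_P|-1)$. Summing over $P$, using (10) and dividing by $d^3$,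
$$\sum_P\lceil M_P\rceil\Big(\frac{|A_P|-1}{\lceil M_P\rceil}-\frac2d\Big)_+^3\le1. \tag{11}$$

**Step 4: the limit.** The purpose is to see that (11) forces the densities. The numbers $|A_P|n^{-2/3}$ are bounded by $kn^{-2/3}=1+o(1)$. Pass to any subsequence along which they all converge, say $|A_P|n^{-2/3}\to x_P\ge0$. Then $\sum_Px_P=1$. Since $\lceil M_P\rceil=(w_P+o(1))n$, the quotient in (11) is $(x_P/w_P+o(1))n^{-1/3}$, while $2/d=O_s(n^{-1/2})=o(n^{-1/3})$. So (11) becomes in the limit
$$\sum_P\frac{x_P^3}{w_P^2}\le1. \tag{12}$$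
Put $t_P=x_P/w_P\ge0$ and use the identity $t^3-3t+2=(t-1)^2(t+2)$:
$$0\le\sum_Pw_P(t_P-1)^2(t_P+2)=\sum_P\frac{x_P^3}{w_P^2}-3\sum_Px_P+2\sum_Pw_P\le1-3+2=0 .$$
Every term on the left is therefore zero. As $w_P>0$ and $t_P+2>0$, we get $t_P=1$, that is, $x_P=w_P$ for every cell.

**Step 5: conclusion.** The purpose is to return from subsequences to the whole sequence. Every subsequential limit of the bounded quantity $|A_P|n^{-2/3}$ is $w_P$, so $|A_P|=(w_P+o(1))n^{2/3}$ for every $P$. Summing over the cells $P_{i,c}$ with the given $c$ and with $(\alpha_{i-1},\alpha_i]\subset(\alpha,\beta]$, the weights $w_P$ add up to $\frac{\beta-\alpha}s$, which is the claim. $\blacksquare$
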